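\title{Solvable groups with poly-context-free word problem}

\begin{abstract}
A finitely generated group is poly-context-free if its word problem is an intersection of finitely many context-free languages. We prove that a finitely generated solvable group is poly-context-free if and only if it is virtually abelian. More precisely, the word problem of a finitely generated virtually solvable group is an intersection of $n$ context-free languages if and only if the group is virtually $\mathbb Z^k$ for some $k\le n$. The main step excludes lamplighter groups as sections. It combines the Ginsburg--Spanier description of bounded context-free languages with a family of laws of solvable groups in which only a few pairs of equal letters can be matched without crossings.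
\end{abstract}

\section{Introduction}

Let $G$ be a group with a finite generating set $X$. The \emph{word problem} $W(G,X)$ is the set of all words over the alphabet $X\cup X^{-1}$ that represent the identity element of $G$. It is a formal language, and the kind of machine needed to recognize it measures how the relations of $G$ are organized. If $G$ is finite, a finite automaton suffices: it keeps the element read so far in its state. If $G$ is free on $X$, a pushdown automaton suffices: its stack holds the reduced form of the word read so far. So word problems of free groups, and of $\mathbb Z$ in particular, are context-free.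

A single stack cannot handle $\mathbb Z^2$ (Proposition~\ref{prop:rank} below), but two independent machines can: one checks that the exponent sum of the first generator is zero, the other does the same for the second. In general, if $G$ and $H$ are generated by disjoint sets $X$ and $Y$, then a word lies in $W(G\times H,X\cup Y)$ if and only if erasing the letters of $Y\cup Y^{-1}$ leaves a word of $W(G,X)$ and erasing the letters of $X\cup X^{-1}$ leaves a word of $W(H,Y)$. This leads to the following class, which is closed under direct products. A language is \emph{poly-context-free} if it is the intersection of finitely many context-free languages, and a finitely generated group is \emph{poly-$\mathcal{CF}$} if its word problem is poly-context-free. The choice of the finite generating set does not matter (Lemma~\ref{lem:subgroups}). The following facts are known.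
\begin{enumerate}
\item[(a)] Every group that is virtually a finitely generated subgroup of a direct product of finitely many free groups is poly-$\mathcal{CF}$. In particular, every finitely generated virtually abelian group is poly-$\mathcal{CF}$.
\item[(b)] Finitely generated subgroups of poly-$\mathcal{CF}$ groups are poly-$\mathcal{CF}$.
\item[(c)] A finitely generated solvable poly-$\mathcal{CF}$ group that is metabelian or torsion-free is virtually abelian.
\item[(d)] A finitely generated group with a free abelian subgroup of rank $k$ for every $k$ is not poly-$\mathcal{CF}$.
\end{enumerate}
Here \emph{virtually $\mathcal P$} means having a subgroup of finite index with property $\mathcal P$.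

The question we answer comes from Brough's paper \cite{Brough}: \emph{is every finitely generated solvable poly-$\mathcal{CF}$ group virtually abelian?} The examples in (a) suggest that it is. A solvable subgroup of a direct product of free groups projects to a solvable subgroup of each factor; such a subgroup is free and solvable, hence cyclic. So the solvable groups among the examples in (a) are all virtually abelian. Fact (c) points the same way, and leaves the groups of derived length at least $3$ that have torsion.

\begin{theorem}\label{thm:A}
A finitely generated solvable group is poly-$\mathcal{CF}$ if and only if it is virtually abelian.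
\end{theorem}

The method also counts the languages needed.

\begin{theorem}\label{thm:B}
Let $G$ be a finitely generated virtually solvable group with finite generating set $X$, and let $n\ge1$. Then $W(G,X)$ is an intersection of $n$ context-free languages if and only if $G$ is virtually $\mathbb Z^k$ for some $k\le n$. In that case the $n$ languages can be chosen to be deterministic one-counter languages.
\end{theorem}

Thus the least number of context-free languages with intersection $W(G,X)$ is $\max(1,k)$ if $G$ is virtually $\mathbb Z^k$, and there is no such finite number if the virtually solvable group $G$ is not virtually abelian.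

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(i)] A finitely generated linear group, over any field, with no nonabelian free subgroup is poly-$\mathcal{CF}$ if and only if it is virtually abelian.
\item[(ii)] Every solvable subgroup $H$ of a poly-$\mathcal{CF}$ group, finitely generated or not, has characteristic subgroups $T\le C\le H$ with $T$ torsion, $C/T$ torsion-free abelian of finite rank, and $H/C$ finite.
\end{enumerate}
\end{corollary}

\subsection*{Three obstructions}
Three small solvable groups show what has to be excluded.
\begin{itemize}
\item In the Heisenberg group, generated by $x,y$ with $z=[x,y]$ central of infinite order, we have $[x^a,y^a]=z^{a^2}$.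
\item In $\mathbb Z[\tfrac12]\rtimes\langle t\rangle$, where $t$ acts by doubling, the element $a=1\in\mathbb Z[\tfrac12]$ satisfies $t^{-k}at^k=a^{2^k}$.
\item In the lamplighter group $\mathbb F_p[x^{\pm1}]\rtimes\langle t\rangle$, where $p$ is prime and $t$ acts by multiplication by $x$, the conjugates $t^{-i}ut^i=x^i$ of $u=1$ generate an infinite group of exponent $p$.
\end{itemize}
All our information about context-free languages comes from a theorem of Ginsburg and Spanier. Fix elements $g_1,\dots,g_s$ of a poly-$\mathcal{CF}$ group and consider the exponent vectors $q\in\mathbb N^s$ with $g_1^{q_1}\cdots g_s^{q_s}=1$. The theorem says two things about this set. First, it is semilinear, so the exponents cannot be tied together by quadratic or exponential laws; this excludes the first two groups. Second, each context-free language can couple the coordinates of $q$ only in a nested, non-crossing pattern, as a stack would; this bounds the rank of free abelian subgroups and excludes the lamplighter group.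

The difficulty is that inside a solvable group of larger derived length these examples need not occur as subgroups. They occur as sections, that is, as quotients of subgroups, and the class of poly-$\mathcal{CF}$ groups is not closed under quotients (Remark~\ref{rem:free}). Every argument must therefore use relations that hold in the group itself. For a lamplighter section we know only two things about the words we consider: some are trivial, because they are laws of solvable groups, and some are nontrivial, because they are nontrivial in the section. Proposition~\ref{prop:lamp}, the heart of the paper, shows that these two pieces of knowledge are already incompatible with being poly-$\mathcal{CF}$.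

\subsection*{Outline}
We argue by induction on the derived length of $G$. The finitely generated subgroups of $G'$ are virtually abelian by induction, and their ranks are bounded (Section~\ref{sec:cross}). This yields characteristic subgroups $T\le C\le G'$ as in Corollary~\ref{cor:C}(ii) (Section~\ref{sec:structure}). Each obstruction then removes one layer. The doubling example generalizes to the statement that every element of $G$ acts on $(C/T)\otimes\mathbb Q$ with finite order (Section~\ref{sec:action}), so that a subgroup of finite index in $G$ is nilpotent of class at most $2$ modulo $T$. The lamplighter obstruction shows that $T$ is finite (Section~\ref{sec:lamp}). The Heisenberg obstruction (Lemma~\ref{lem:heis}) disposes of what remains. The parts of (a)--(d) that the proof needs are short and illustrate the method, so we prove them on the way: (b) is Lemma~\ref{lem:subgroups}, the virtually abelian case of (a) is Proposition~\ref{prop:counter}, (d) follows from Proposition~\ref{prop:rank}, and of (c) we need only the case of nilpotent groups of class $2$, which is Corollary~\ref{cor:class2}.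

\subsection*{Conventions}
We let $0\in\mathbb N$. For group elements, $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$; for an integer $e$, $x^e$ is a power. The derived series is $G^{(0)}=G$, $G^{(k+1)}=[G^{(k)},G^{(k)}]$, and $G'=G^{(1)}$. A \emph{torsion} group is one whose elements all have finite order. Poly-$\mathcal{CF}$ groups are finitely generated by definition.

\section{Word problems and semilinear sets}\label{sec:prelim}

\subsection{Context-free languages}
A language over a finite alphabet is \emph{context-free} if it is accepted by a nondeterministic pushdown automaton, that is, a finite-state machine with one stack. We use two textbook closure properties.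
\begin{enumerate}
\item[(L1)] If $\varphi:\Sigma^*\to\Sigma_1^*$ is a homomorphism of free monoids of finite rank, then images and preimages of context-free languages under $\varphi$ are context-free.
\item[(L2)] The intersection of a context-free language with a regular language is context-free.
\end{enumerate}
Call a language \emph{$n$-context-free} if it is an intersection of $n$ context-free languages.

\begin{lemma}\label{lem:subgroups}
Let $W(G,X)$ be $n$-context-free and let $H\le G$ have a finite generating set $Y$. Then $W(H,Y)$ is $n$-context-free.
\end{lemma}

\begin{proof}
Let $W(G,X)=L_1\cap\dots\cap L_n$, and let $\varphi$ send each letter of $Y\cup Y^{-1}$ to a word over $X\cup X^{-1}$ representing the same element. Then $W(H,Y)=\varphi^{-1}(W(G,X))=\bigcap_j\varphi^{-1}(L_j)$, and (L1) applies.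
\end{proof}

Taking $H=G$, we see that the property depends only on the group. We then say that $G$ is \emph{$n$-$\mathcal{CF}$} and write $W(G)$ for the word problem.

A \emph{deterministic one-counter automaton} is a deterministic pushdown automaton whose stack alphabet consists of a bottom marker and one further symbol. Its stack is a counter with values in $\mathbb N$ that can be increased by one, decreased by one, and tested for zero. The automaton may make moves without reading input, at most one move is possible in each configuration, and it accepts by final state. The languages accepted are the \emph{deterministic one-counter languages}; they are context-free.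

\begin{proposition}\label{prop:counter}
Let $G$ be virtually $\mathbb Z^k$ with finite generating set $X$, and let $n\ge\max(1,k)$. Then $W(G,X)$ is an intersection of $n$ deterministic one-counter languages.
\end{proposition}

\begin{proof}
Let $A\le G$ have finite index, fix an identification $A=\mathbb Z^k$, and let $R\ni1$ be a right transversal, so every element of $G$ is uniquely $z\tau$ with $z\in A$, $\tau\in R$. For $\tau\in R$ and $g\in X\cup X^{-1}$ let $\tau'\in R$ represent the coset $A\tau g$, and put $a(\tau,g)=\tau g\tau'^{-1}\in A$. Then $z\tau g=\bigl(z\,a(\tau,g)\bigr)\tau'$. So when a word is read letter by letter, $\tau$ is tracked by a finite automaton, and the $i$-th coordinate of $z$ changes by $a_i(\tau,g)$, which is bounded in absolute value by some constant $c$. If $k=0$, then $W(G,X)$ is the set of words ending at $\tau=1$, and the counter is not needed. Let $k\ge1$, and let $M_i$ be the set of words representing an element $z\tau$ with $\tau=1$ and $z_i=0$. Then $W(G,X)=M_1\cap\dots\cap M_k$.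

The following automaton accepts $M_i$. It represents an integer $\zeta$ by keeping $\sigma=\operatorname{sgn}\zeta\in\{-1,0,1\}$ in its state and $\max(|\zeta|-1,0)$ in its counter. Its states are the triples $(\tau,\sigma,\delta)$ with $\delta\in\mathbb Z$, $|\delta|\le c$, where $\delta$ is the part of the increment still to be added. In a state $(\tau,\sigma,0)$ it reads a letter $g$ and moves to $(\tau',\sigma,a_i(\tau,g))$. In a state with $\delta\ne0$ it reads nothing, replaces $\delta$ by $\delta-\eta$ where $\eta=\operatorname{sgn}\delta$, and adds $\eta$ to $\zeta$ as follows: if $\sigma=0$ it sets $\sigma=\eta$; if $\sigma=\eta$ it increases the counter; if $\sigma=-\eta$ it decreases the counter when the counter is positive and sets $\sigma=0$ when the counter is zero. The state $(1,0,0)$ is the initial state and the only accepting state. Finally, repeat languages to obtain exactly $n$ of them.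
\end{proof}

\subsection{Facts from group theory}
A group is \emph{polycyclic} if it has a series $1=P_0\trianglelefteq P_1\trianglelefteq\dots\trianglelefteq P_q=P$ with cyclic factors. We use the following standard facts.
\begin{enumerate}
\item[(G1)] Subgroups of finite index in finitely generated groups are finitely generated. Hence a finitely generated virtually abelian group is virtually $\mathbb Z^k$ for some $k$.
\item[(G2)] If the center $Z(F)$ has finite index in $F$, then $F'$ is finite (Schur). Conversely, if $F$ is finitely generated and $F'$ is finite, then $Z(F)$ has finite index: the conjugates of a generator $x$ lie in the finite set $xF'$, so the centralizers of the generators have finite index, and $Z(F)$ is their intersection.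
\item[(G3)] If $N$ is nilpotent of class at most $2$, that is, $N'\le Z(N)$, then the commutator map is bilinear, so $N'$ is generated by the commutators of pairs of generators of $N$. If $N$ is finitely generated, then $N'$ and $N/N'$ are finitely generated abelian and $N$ is polycyclic.
\item[(G4)] If $K\trianglelefteq\Gamma$ is finite and $\Gamma/K$ is virtually polycyclic, then $\Gamma$ is virtually polycyclic.
\item[(G5)] Virtually polycyclic groups are finitely presented (P.~Hall) and residually finite (Hirsch).
\item[(G6)] The kernel of a homomorphism from a finitely generated group onto a finitely presented group is the normal closure of a finite set (B.~H.~Neumann).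
\item[(G7)] For each $h$, the finite subgroups of $GL_h(\mathbb Q)$ have bounded order (Minkowski).
\end{enumerate}

\subsection{Semilinear and stratified sets}
A \emph{linear set} is a set $b+\sum_{p\in\mathcal P}\mathbb Np\subseteq\mathbb N^s$, where the \emph{base} $b$ lies in $\mathbb N^s$ and $\mathcal P\subseteq\mathbb N^s$ is a finite set of nonzero vectors, the \emph{periods}. A \emph{semilinear set} is a finite union of linear sets. A linear set is \emph{stratified} if every period has at most two nonzero coordinates and there are no periods $p,p'$ and indices $i<j<k<l$ with $p_ip'_jp_kp'_l\ne0$. Draw the coordinates $1,\dots,s$ on a line and draw an arc over it for each period with two nonzero coordinates; stratification says that no two arcs cross. For example, the context-free language $\{a_1^ia_2^ja_3^ja_4^i\}$ corresponds to the periods $(1,0,0,1)$ and $(0,1,1,0)$, whose arcs are nested.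

\begin{theorem}[Ginsburg--Spanier {\cite{GS}}; see also {\cite[\S5.4]{Ginsburg}}]\label{thm:GS}
If $a_1,\dots,a_s$ are distinct letters and $L\subseteq a_1^*\cdots a_s^*$ is context-free, then $\{q\in\mathbb N^s:a_1^{q_1}\cdots a_s^{q_s}\in L\}$ is a finite union of stratified linear sets.
\end{theorem}

We also use the theorem of Ginsburg and Spanier that \emph{finite intersections of semilinear sets are semilinear}. The image of a semilinear set under a coordinate projection is semilinear: project the bases and the periods, and delete the periods that become zero.

The next lemma is the only link between the word problem and the rest of the paper.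

\begin{lemma}\label{lem:slice}
Let $G$ be $n$-$\mathcal{CF}$ and let $g_1,\dots,g_s,h_0,\dots,h_s\in G$. Then
\[
S=\{q\in\mathbb N^s:\ h_0g_1^{q_1}h_1\cdots g_s^{q_s}h_s=1\}
\]
is an intersection $S_1\cap\dots\cap S_n$ in which each $S_j$ is a finite union of stratified linear sets. In particular, $S$ is semilinear.
\end{lemma}

\begin{proof}
Let $W(G)=L_1\cap\dots\cap L_n$. Take distinct letters $a_1,\dots,a_s,c_0,\dots,c_s$, let $\varphi$ be a homomorphism sending $a_i$ and $c_i$ to words representing $g_i$ and $h_i$, and let $\pi$ be the homomorphism erasing the $c_i$. Let $R$ be the regular language $c_0a_1^*c_1\cdots a_s^*c_s$, and let $w_q\in R$ be the word with exponent vector $q$. Put $S_j=\{q:\varphi(w_q)\in L_j\}$, so that $S=\bigcap_jS_j$. The language $L_j'=\pi(\varphi^{-1}(L_j)\cap R)\subseteq a_1^*\cdots a_s^*$ is context-free by (L1) and (L2). Since $w_q$ is the only word of $R$ that $\pi$ maps to $a_1^{q_1}\cdots a_s^{q_s}$, we have $q\in S_j$ if and only if $a_1^{q_1}\cdots a_s^{q_s}\in L_j'$. Apply Theorem~\ref{thm:GS}.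
\end{proof}

\subsection{The Heisenberg obstruction}
Semilinearity alone rules out quadratic relations between exponents.

\begin{lemma}\label{lem:heis}
Let $G$ be poly-$\mathcal{CF}$ and let $x,y\in G$. If $z=[x,y]$ commutes with $x$ and $y$, then $z$ has finite order.
\end{lemma}

\begin{proof}
From $x^y=xz$ we get $x^{y^b}=xz^b$, then $(x^a)^{y^b}=x^az^{ab}$, that is, $x^{-a}y^{-b}x^ay^b=z^{ab}$ for $a,b\in\mathbb N$. Suppose $z$ has infinite order. The set of $(a,b,a',b',c)\in\mathbb N^5$ with $x^{-a}y^{-b}x^{a'}y^{b'}z^{-c}=1$ is semilinear by Lemma~\ref{lem:slice}. Intersect it with the linear set with base $0$ and periods $(1,1,1,1,0)$, $(0,0,0,0,1)$, and project to the first and last coordinates. The result is $\{(a,a^2):a\in\mathbb N\}$, which must be semilinear. A line meets a parabola in at most two points, so a linear subset of this set has no periods and is a single point. An infinite set is not a finite union of points.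
\end{proof}

\begin{corollary}\label{cor:class2}
A poly-$\mathcal{CF}$ group $N$ that is nilpotent of class at most $2$ is virtually abelian.
\end{corollary}

\begin{proof}
By (G3) and Lemma~\ref{lem:heis}, $N'$ is an abelian group generated by finitely many elements of finite order, so it is finite. By (G2), $Z(N)$ has finite index.
\end{proof}

\section{Non-crossing constraints and free abelian subgroups}\label{sec:cross}

We now use stratification. The smallest case is the claim that $W(\mathbb Z^2)$ is not context-free. Let $x_1,x_2$ be a basis. The relation $x_1^{q_1}x_2^{q_2}x_1^{-q_3}x_2^{-q_4}=1$ has solution set $S=\{q_1=q_3,\ q_2=q_4\}$, and if $W(\mathbb Z^2)$ were context-free, then $S$ would be a finite union of stratified linear sets by Lemma~\ref{lem:slice}. One of them, $\mathcal L$, contains infinitely many of the points $(N,N,N,N)$. A period of $\mathcal L$ is a difference of two points of $S$ and has at most two nonzero coordinates, so it is a multiple of $(1,0,1,0)$ or of $(0,1,0,1)$. These two types cross, so only one occurs, and then $q_1$ or $q_2$ is constant on $\mathcal L$. This is a contradiction.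

For an intersection $S=S_1\cap\dots\cap S_n$ the argument breaks down, because each $S_j$ may be much larger than $S$ and its periods are not controlled by $S$. The remedy is to look at linear equations instead of periods. We choose a sequence of known points of $S$ that runs deep into one linear set of each $S_j$ at the same time. The periods used unboundedly often span a subspace $V_j$. Stratification forces the equations of $V_j$ to have non-crossing supports, which often means that there are few of them, so that $V=\bigcap V_j$ is large. On the other hand, $S$ contains large grids in the directions of $V$, so an upper bound for $S$ makes $V$ small.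

Two disjoint sets $K,K'\subseteq\{1,\dots,s\}$ \emph{cross} if there are $x<y<x'<y'$ with $x,x'$ in one of them and $y,y'$ in the other. A subspace $Y\subseteq\mathbb R^s$ is \emph{rational} if it is spanned by vectors in $\mathbb Q^s$, or equivalently defined by equations with rational coefficients. Intersections of rational subspaces are rational, and for rational $Y$ the group $Y\cap\mathbb Z^s$ is free abelian of rank $\dim Y$ and spans $Y$.

\begin{lemma}\label{lem:constraints}
Let $S_1,\dots,S_n\subseteq\mathbb N^s$ be finite unions of stratified linear sets and $S=\bigcap_jS_j$. Let $k\ge1$ and let $\mu:\mathbb R^k\to\mathbb R^s$ be a linear map with $\Delta:=\mu(\mathbb N^k)\subseteq S$. Then for each $j$ there are a family $\mathcal K_j$ of pairwise disjoint, pairwise non-crossing subsets of $\{1,\dots,s\}$ and, for each $K\in\mathcal K_j$, a nonzero linear form $\varphi_{j,K}$ on $\mathbb R^s$ involving only the coordinates indexed by $K$, with the following properties. Let $V_j$ be the common kernel of the forms $\varphi_{j,K}$, $K\in\mathcal K_j$, and let $V=\bigcap_jV_j$.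
\begin{enumerate}
\item[(i)] Every form $\varphi_{j,K}$ vanishes on $\Delta$.
\item[(ii)] If $U\subseteq\mathbb R^s$ is a rational subspace containing $\Delta$, and $S\cap U\subseteq X_1\cup\dots\cup X_B$ for subspaces $X_b\subseteq\mathbb R^s$, then $\dim(V\cap U)\le\max_b\dim X_b$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The subspaces.} Different parts of $\Delta$ may lie in different linear sets of $S_j$, so we must pass to a subsequence of points, and we want it to remember all of $\Delta$. Points on the moment curve do this, since every infinite subset of them affinely spans $\mathbb R^k$. For $N\ge1$ let $z^{(N)}=\mu(N,N^2,\dots,N^k)\in\Delta$. For each $N$ and $j$ choose one of the stratified linear sets making up $S_j$ that contains $z^{(N)}$, and an expression of $z^{(N)}$ as its base plus a nonnegative integer combination of its periods. Pass to an infinite set $I$ of values of $N$ along which, for each $j$, the chosen linear set is a fixed set $\mathcal L_j$ and each coefficient is constant or tends to infinity. Let $\mathcal P_j$ be the set of periods of $\mathcal L_j$ whose coefficient tends to infinity, and let $V_j$ be the real span of $\mathcal P_j$. It is a rational subspace.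

\emph{$V_j$ contains $\Delta$.} Fix $N_0\in I$. For $N\in I$ the base and the constant coefficients cancel in $z^{(N)}-z^{(N_0)}$, so this vector lies in $V_j$. The vectors $(N^i-N_0^i)_{1\le i\le k}$ with $N\in I$ span $\mathbb R^k$: if a functional $\lambda$ vanishes on them, then the polynomial $\sum_{i=1}^k\lambda_iN^i$, which has no constant term, is constant on an infinite set, so $\lambda=0$. Hence $\mu(\mathbb R^k)\subseteq V_j$.

\emph{Equations of $V_j$.} Let $\mathcal G_j$ be the graph on $\{1,\dots,s\}$ whose edges are the supports of the periods in $\mathcal P_j$ with two nonzero coordinates. For a connected component $K$ let $\mathbb R^K$ be the space of vectors supported in $K$. Every period in $\mathcal P_j$ is supported in one component, so $V_j=\bigoplus_K(V_j\cap\mathbb R^K)$. Take a spanning tree of $K$ and one period for each of its edges. These $|K|-1$ vectors are linearly independent: in a vanishing combination, the coordinate at a leaf occurs in only one vector, whose coefficient is therefore zero; delete the leaf and repeat. So $V_j\cap\mathbb R^K$ is either $\mathbb R^K$ or a hyperplane in $\mathbb R^K$. Let $\mathcal K_j$ consist of the components of the second kind, and let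 $\varphi_{j,K}$ be a form in the coordinates indexed by $K$ that defines the hyperplane. Then $V_j$ is the common kernel of these forms, and (i) holds.

\emph{Components do not cross.} Suppose $K\ne K'$ are components of $\mathcal G_j$ and $x<y<x'<y'$ with $x,x'\in K$ and $y,y'\in K'$. A path in $K'$ from $y$ to $y'$ starts inside the interval $(x,x')$, ends outside $[x,x']$ and avoids $x,x'$. So it contains an edge $\{\tau,\tau'\}$ with $\tau\in(x,x')$ and $\tau'\notin[x,x']$. If $\tau'>x'$ then $x<\tau<x'<\tau'$, and if $\tau'<x$ then $\tau'<x<\tau<x'$. In both cases one of $x,x'$ lies strictly between $\tau$ and $\tau'$ and the other lies strictly outside. A path in $K$ from $x$ to $x'$ avoids $\tau,\tau'$, so it contains an edge with one end strictly between $\tau$ and $\tau'$ and the other strictly outside. The periods belonging to these two edges violate the stratification of $\mathcal L_j$.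

\emph{Grids in $S$.} The groups $\mathbb Z\mathcal P_j\le V_j\cap\mathbb Z^s$ both have rank $\dim V_j$, so there is an integer $c\ge1$ with $c(V_j\cap\mathbb Z^s)\subseteq\mathbb Z\mathcal P_j$ for all $j$. Let $M=c(V\cap\mathbb Z^s)$. We claim that for every finite $Q\subseteq M$ there is $z\in\Delta$ with $z+Q\subseteq S$. Let $w\in Q$ and write $w=\sum_{p\in\mathcal P_j}d_pp$ with $d_p\in\mathbb Z$. For large $N\in I$ the coefficient of each $p\in\mathcal P_j$ in $z^{(N)}$ is at least $|d_p|$, so $z^{(N)}+w\in\mathcal L_j\subseteq S_j$. Choose $N$ large enough for all $w\in Q$ and all $j$.

\emph{Proof of (ii).} Let $d=\dim(V\cap U)$ and suppose $d>\dim X_b$ for all $b$. Since $V\cap U$ is rational, it has a basis of integer vectors, and multiplying by $c$ gives a basis $w_1,\dots,w_d$ in $M\cap U$. Let $Q=\{\sum_in_iw_i:n_i\in\{0,\dots,B\}\}$ and choose $z\in\Delta$ with $z+Q\subseteq S$. As $z\in U$, we have $z+Q\subseteq S\cap U\subseteq\bigcup_bX_b$. Each $X_b$ meets the $d$-dimensional affine space $z+(V\cap U)$ in the empty set or in an affine subspace of smaller dimension, which lies in a hyperplane $\sum_i\gamma_in_i=\gamma$ with some $\gamma_i\ne0$. On such a hyperplane $n_i$ is determined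 by the other coordinates, so $X_b$ contains at most $(B+1)^{d-1}$ of the $(B+1)^d$ points of $z+Q$. Hence $(B+1)^d\le B(B+1)^{d-1}$, which is false.
\end{proof}

The first application contains fact (d) and is the model for the next section.

\begin{proposition}\label{prop:rank}
If $G$ is $n$-$\mathcal{CF}$ and has a subgroup isomorphic to $\mathbb Z^k$, then $k\le n$.
\end{proposition}

\begin{proof}
Let $k\ge1$, let $x_1,\dots,x_k$ be a basis of the subgroup, and let
\[
S=\{(q,q')\in\mathbb N^{2k}:\ x_1^{q_1}\cdots x_k^{q_k}x_1^{-q_1'}\cdots x_k^{-q_k'}=1\}=\{(q,q')\in\mathbb N^{2k}:q=q'\}.
\]
By Lemma~\ref{lem:slice} we may apply Lemma~\ref{lem:constraints} with $\mu(q)=(q,q)$, so $\Delta=S$. Let $K\in\mathcal K_j$. The form $\varphi_{j,K}$ vanishes at $e_i+e_{k+i}\in\Delta$, so its coefficients at $i$ and $k+i$ are opposite for every $i$, and they are nonzero for some $i$. For this $i$ we have $\{i,k+i\}\subseteq K$. Two distinct members of $\mathcal K_j$ are disjoint, so they would contain pairs $\{i,k+i\}$ and $\{i',k+i'\}$ with, say, $i<i'$; since $i<i'<k+i<k+i'$, they would cross. Hence $|\mathcal K_j|\le1$ and $\dim V\ge2k-n$. Part (ii) with $U=\mathbb R^{2k}$ and the single subspace $\{q=q'\}$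 gives $\dim V\le k$. So $k\le n$.
\end{proof}

In words: the set $S$ needs $k$ equations, they cross pairwise, and each context-free language can impose only one of them.

\section{Lamplighter sections and normal torsion subgroups}\label{sec:lamp}

\subsection{The obstruction}
Throughout, $\mathbb F_p[x^{\pm1}]$ as the target of a group homomorphism means its additive group.

\begin{proposition}\label{prop:lamp}
Let $G$ be poly-$\mathcal{CF}$, let $t,u\in G$, put $u_i=t^{-i}ut^i$ and $D=\langle u_i:i\in\mathbb Z\rangle$, and let $p$ be a prime. If $D$ is solvable, then there is no homomorphism $\theta:D\to\mathbb F_p[x^{\pm1}]$ with $\theta(u_i)=x^i$ for all $i$.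
\end{proposition}

In the lamplighter group itself such a $\theta$ is the identity map of $D=\mathbb F_p[x^{\pm1}]$. Powers of $u$ carry no information there, since $u^p=1$. The useful parameters are the positions $i$ of the conjugates $u_i$, so we study the relations $u_{q_1}^{\pm1}\cdots u_{q_r}^{\pm1}=1$ as conditions on $q\in\mathbb N^r$. For instance, in the lamplighter group with $p$ odd, $u_{q_1}u_{q_2}u_{q_3}^{-1}u_{q_4}^{-1}=1$ means $x^{q_1}+x^{q_2}=x^{q_3}+x^{q_4}$, and the solution set is the union of the planes $\{q_1=q_3,q_2=q_4\}$ and $\{q_1=q_4,q_2=q_3\}$; for $p=2$ there is a third plane $\{q_1=q_2,q_3=q_4\}$. This is why Lemma~\ref{lem:constraints}(ii) allows a union of subspaces.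

In general we do not know the solution set, because $\ker\theta$ is unknown. We bound it from below using a law of $D$ and from above using $\theta$. Let $w=\ell_1^{\varepsilon_1}\cdots\ell_r^{\varepsilon_r}$ be a word, not necessarily reduced, with letters $\ell_i$ and exponents $\varepsilon_i=\pm1$, and put $|w|=r$. It is a \emph{law} of $D$ if every substitution of elements of $D$ for its letters gives $1$. An \emph{arc} of $w$ is a pair $\{i,i'\}$ with $i\ne i'$ and $\ell_i=\ell_{i'}$. Two arcs \emph{cross} if they can be written as $\{i,i'\}$, $\{\kappa,\kappa'\}$ with $i<\kappa<i'<\kappa'$; arcs with a common end do not cross. Let $\nu(w)$ be the largest size of a set of pairwise non-crossing arcs of $w$. Reversing a word preserves crossings, so $\nu(w^{-1})=\nu(w)$.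

\begin{lemma}\label{lem:ineq}
Let $G$ be $n$-$\mathcal{CF}$, let $t,u,u_i,D,p$ be as in Proposition~\ref{prop:lamp}, with $D$ not assumed solvable, and suppose that $\theta$ exists. Then every nonempty word $w$ that is a law of $D$ satisfies $|w|\le4n\,\nu(w)$.
\end{lemma}

\begin{proof}
Let $w=\ell_1^{\varepsilon_1}\cdots\ell_r^{\varepsilon_r}$ with set of letters $\Lambda$. Writing $u_{q}$ as $t^{-q}ut^{q}$ uses the exponent $q$ twice, while Lemma~\ref{lem:slice} needs independent exponents. So we let
\[
S=\Bigl\{(a_1,b_1,\dots,a_r,b_r)\in\mathbb N^{2r}:\ \prod_{i=1}^rt^{-a_i}u^{\varepsilon_i}t^{b_i}=1\Bigr\},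
\]
where $a_i,b_i$ are the coordinates in positions $2i-1,2i$, and restrict afterwards to the rational subspace $U=\{a_i=b_i\text{ for all }i\}$, which has dimension $r$ and coordinates $q_i=a_i=b_i$. By Lemma~\ref{lem:slice}, $S$ is an intersection of $n$ finite unions of stratified linear sets. A point $q\in U\cap\mathbb N^{2r}$ lies in $S$ if and only if $\prod_iu_{q_i}^{\varepsilon_i}=1$.

\emph{Points in $S$.} Let $\mu:\mathbb R^\Lambda\to U$ send $f$ to the point with $q_i=f(\ell_i)$. For $f\in\mathbb N^\Lambda$ the product $\prod_iu_{f(\ell_i)}^{\varepsilon_i}$ is the value of $w$ under $\ell\mapsto u_{f(\ell)}$, which is $1$. So $\Delta=\mu(\mathbb N^\Lambda)\subseteq S$, and Lemma~\ref{lem:constraints} provides $\mathcal K_j$, $\varphi_{j,K}$, $V_j$ and $V$.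

\emph{Upper bound for $\dim(V\cap U)$.} Let $q\in S\cap U$. Applying $\theta$ gives $\sum_i\varepsilon_ix^{q_i}=0$ in $\mathbb F_p[x^{\pm1}]$. If a value $c$ were taken exactly once by $i\mapsto q_i$, the coefficient of $x^c$ would be $\pm1\ne0$. So the level sets of $i\mapsto q_i$ form a partition $\pi$ of $\{1,\dots,r\}$ with all blocks of size at least $2$, and $q$ lies in the subspace $X_\pi\subseteq U$ of vectors constant on the blocks of $\pi$. There are finitely many such $\pi$, and $\dim X_\pi\le r/2$. Lemma~\ref{lem:constraints}(ii) gives $\dim(V\cap U)\le r/2$.

\emph{Lower bound for $\dim(V\cap U)$.} Fix $j$. Call $K\in\mathcal K_j$ \emph{active} if $\varphi_{j,K}$ does not vanish identically on $U$. The codimension of $V_j\cap U$ in $U$ is at most the number of active $K$. We attach an arc of $w$ to each active $K$. Write $\varphi_{j,K}|_U=\sum_i\lambda_iq_i$. Here $\lambda_i$ is the sum of the coefficients of $\varphi_{j,K}$ at $2i-1$ and $2i$, so $\lambda_i\ne0$ implies that $K$ meets $\{2i-1,2i\}$. The form vanishes at $\mu(e_\ell)\in\Delta$, where $e_\ell$ is a unit vector, and this says $\sum_{i:\,\ell_i=\ell}\lambda_i=0$ for each letter $\ell$. Some $\lambda_i$ is nonzero, so there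 is $i'\ne i$ with $\ell_{i'}=\ell_i$ and $\lambda_{i'}\ne0$. Choose such an arc $e_K=\{i,i'\}$.

Suppose $e_K=\{i,i'\}$ and $e_{K'}=\{\kappa,\kappa'\}$ with $i<\kappa<i'<\kappa'$. Then $K\ne K'$, the set $K$ meets $\{2i-1,2i\}$ and $\{2i'-1,2i'\}$, and $K'$ meets $\{2\kappa-1,2\kappa\}$ and $\{2\kappa'-1,2\kappa'\}$. So $K$ and $K'$ cross, which is impossible. Hence the arcs $e_K$ form a set of at most $\nu(w)$ elements. An arc $\{i,i'\}$ equals $e_K$ for at most two $K$, since these $K$ are disjoint and all meet the two-element set $\{2i-1,2i\}$. So there are at most $2\nu(w)$ active $K$ for each $j$, and $\dim(V\cap U)\ge r-2n\nu(w)$.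

Comparing the bounds gives $r-2n\nu(w)\le r/2$.
\end{proof}

\begin{example}\label{ex:abelian}
Suppose $D$ is abelian. Then $w=\ell_1\cdots\ell_k\,\ell_1^{-1}\cdots\ell_k^{-1}$ with distinct letters is a law of $D$. Its arcs are the pairs $\{i,k+i\}$, any two of which cross, so $\nu(w)=1$. Lemma~\ref{lem:ineq} gives $2k\le4n$ for every $k$, which is absurd. This proves Proposition~\ref{prop:lamp} for abelian $D$, and shows that the lamplighter group is not poly-$\mathcal{CF}$.
\end{example}

\begin{remark}\label{rem:free}
Solvability of $D$ cannot be dropped. Let $G$ be free on $u,t$; its word problem is context-free. The homomorphism onto the lamplighter group with $u\mapsto1\in\mathbb F_p[x^{\pm1}]$ and $t\mapsto t$ restricts to a map $\theta$ on $D$. The same example shows that a quotient of a poly-$\mathcal{CF}$ group need not be poly-$\mathcal{CF}$, and that Theorems~\ref{thm:A} and~\ref{thm:B} fail without the solvability hypothesis.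
\end{remark}

\subsection{Laws with few non-crossing arcs}
For $D$ of derived length $m$ we need laws with $\nu(w)/|w|$ arbitrarily small. We iterate the word of Example~\ref{ex:abelian}, substituting for its letters copies of the previous word in disjoint alphabets. Each level of the iteration adds at most $1/k$ to the ratio.

\begin{lemma}\label{lem:words}
For all $m\ge0$ and $k\ge1$ there is a nonempty word $w_m$ such that $\nu(w_m)/|w_m|\le m/k$ and, for every group $D$, all values of $w_m$ in $D$ lie in $D^{(m)}$.
\end{lemma}

\begin{proof}
Let $w_0$ be a single letter, so $|w_0|=1$ and $\nu(w_0)=0$. Given $v=w_{m-1}$ with $\rho=|v|$, let $v_1,\dots,v_k$ be copies of $v$ in pairwise disjoint alphabets and put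
\[
w_m=v_1\cdots v_k\,v_1^{-1}\cdots v_k^{-1},\qquad|w_m|=2k\rho.
\]
Under any substitution the values of the $v_i$ lie in $D^{(m-1)}$ and commute modulo $D^{(m)}$, so the value of $w_m$ lies in $D^{(m)}$.

Consider a set of pairwise non-crossing arcs of $w_m$ (Figure~\ref{fig:word}). The arcs with both ends in the same one of the $2k$ blocks number at most $\nu(v)$ per block. Every other arc joins a block $v_i$ to the block $v_i^{-1}$. Two such arcs with different $i$ cross, so only one $i$ occurs. Record the arcs for this $i$ as pairs $(\alpha,\beta)\in\{1,\dots,\rho\}^2$ of positions inside the two blocks. Arcs with $\alpha<\alpha'$ and $\beta<\beta'$ cross, so distinct arcs have distinct differences $\alpha-\beta$, and there are at most $2\rho-1$ of them. Hence $\nu(w_m)\le2k\nu(v)+2\rho$, and dividing by $2k\rho$ gives $\nu(w_m)/|w_m|\le\nu(v)/|v|+1/k$.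
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0) rectangle node {$v_1$} (1.8,0.6);
\draw (2,0) rectangle node {$v_2$} (3.8,0.6);
\draw (4,0) rectangle node {$v_3$} (5.8,0.6);
\draw (6,0) rectangle node {$v_1^{-1}$} (7.8,0.6);
\draw (8,0) rectangle node {$v_2^{-1}$} (9.8,0.6);
\draw (10,0) rectangle node {$v_3^{-1}$} (11.8,0.6);
\draw[thick] (2.3,0.6) .. controls (3.5,2.6) and (8.3,2.6) .. (9.5,0.6);
\draw[thick] (2.9,0.6) .. controls (4,2.2) and (7.8,2.2) .. (8.9,0.6);
\draw[thick] (3.5,0.6) .. controls (4.5,1.8) and (7.3,1.8) .. (8.3,0.6);
\draw[dashed] (0.9,0.6) .. controls (2,2.4) and (5.8,2.4) .. (6.9,0.6);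
\draw[dashed] (4.9,0.6) .. controls (6,2.4) and (9.8,2.4) .. (10.9,0.6);
\end{tikzpicture}
\caption{The word $v_1v_2v_3v_1^{-1}v_2^{-1}v_3^{-1}$, where the $v_i$ use disjoint alphabets. An arc joins two occurrences of the same letter. The solid arcs, from $v_2$ to $v_2^{-1}$, do not cross each other; an arc from $v_1$ to $v_1^{-1}$ or from $v_3$ to $v_3^{-1}$ (dashed) crosses all of them.}
\label{fig:word}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:lamp}]
Let $G$ be $n$-$\mathcal{CF}$ and $D^{(m)}=1$. For $k>4nm$ the word $w_m$ of Lemma~\ref{lem:words} is a law of $D$ with $4n\,\nu(w_m)<|w_m|$. By Lemma~\ref{lem:ineq}, $\theta$ does not exist.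
\end{proof}

The word $w_m$ has $k^m$ letters and length $r=(2k)^m$. For $m\ge2$ the known solutions $\Delta$ span a space of dimension $k^m<r/2$, so they are far from violating the upper bound themselves. Their role is to restrict which equations a context-free language may impose. Since few equations survive, Lemma~\ref{lem:constraints} produces new solutions in directions that $\theta$ forbids.

\subsection{Normal torsion subgroups}
We turn Proposition~\ref{prop:lamp} into a finiteness statement. It controls the action of one element at a time, so we need a hypothesis under which the group is, in the relevant quotient, a product of finitely many cyclic groups.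

\begin{proposition}\label{prop:torsion}
Let $\Gamma$ be poly-$\mathcal{CF}$ and let $T\trianglelefteq\Gamma$ be a solvable torsion subgroup with $\Gamma/T$ virtually polycyclic. Then $T$ is finite.
\end{proposition}

\begin{proof}
The subgroups $T^{(k)}$ are normal in $\Gamma$, so $\Gamma$ acts by conjugation on the abelian torsion group $A=T^{(k)}/T^{(k+1)}$, and $T^{(k)}$ acts trivially.

\emph{Step 1: for every $k$, every $a\in A$ and every $t\in\Gamma$, the orbit $a^{\langle t\rangle}$ is finite.} Let $u\in T^{(k)}$ represent $a$, let $D=\langle t^{-i}ut^i:i\in\mathbb Z\rangle\le T^{(k)}$, and let $\bar D$ be its image in $A$, written additively. Then $\bar D$ is the cyclic $\mathbb Z[x^{\pm1}]$-module generated by $a$, with $x$ acting as conjugation by $t$. Suppose $\bar D$ is infinite. Let $e=p_1\cdots p_q$ be the order of $a$, with $p_i$ prime; then $e\bar D=0$. In the chain $\bar D\ge p_1\bar D\ge p_1p_2\bar D\ge\dots\ge e\bar D=0$, multiplication by $p_1\cdots p_{i-1}$ maps $\bar D/p_i\bar D$ onto the $i$-th factor. So $\bar D/p\bar D$ is infinite for some prime $p$. The map $\mathbb F_p[x^{\pm1}]\to\bar D/p\bar D$, $f\mapsto fa$, is onto. A nonzero ideal of $\mathbb F_p[x^{\pm1}]$ contains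 a polynomial $f$ with $f(0)\ne0$; modulo $f$ the element $x^{-1}$ is a polynomial in $x$, so the quotient is an image of the finite ring $\mathbb F_p[x]/(f)$. Hence the map is an isomorphism. The composite $D\to\bar D\to\bar D/p\bar D\cong\mathbb F_p[x^{\pm1}]$ sends $t^{-i}ut^i$ to $x^i$, and $D\le T$ is solvable. This contradicts Proposition~\ref{prop:lamp}. So $\bar D$, which contains the orbit, is finite.

\emph{Step 2: $T/T^{(k)}$ is finite for every $k$.} We use induction, the case $k=0$ being trivial. Let $T/T^{(k)}$ be finite. By (G4) and (G5), $\Gamma/T^{(k)}$ is virtually polycyclic and finitely presented, so by (G6) $T^{(k)}$ is the normal closure in $\Gamma$ of a finite set $Y$. A polycyclic group with series $P_0,\dots,P_q$ and $P_i=P_{i-1}\langle g_i\rangle$ is the product $\langle g_1\rangle\cdots\langle g_q\rangle$. Lifting such elements and a right transversal of a polycyclic subgroup of finite index, we get $\Gamma=T^{(k)}\langle g_1\rangle\cdots\langle g_q\rangle R$ with $g_i\in\Gamma$ and $R\subseteq\Gamma$ finite. As $T^{(k)}$ acts trivially on $A$, the group $A$ is generated by the elements $a^\gamma$, where $a$ is the image of some $y\in Y$ and $\gamma\in\langle g_1\rangle\cdots\langle g_q\rangle R$.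 By Step~1, applied $q$ times to finite sets, $(\cdots(a^{\langle g_1\rangle})^{\langle g_2\rangle}\cdots)^{\langle g_q\rangle}$ is finite. So $A$ is a finitely generated abelian torsion group, hence finite, and $T/T^{(k+1)}$ is finite.

Since $T^{(k)}=1$ for large $k$, the group $T$ is finite.
\end{proof}

\begin{remark}
In particular, if $t$ normalizes a solvable torsion subgroup of a poly-$\mathcal{CF}$ group and $u$ lies in that subgroup, then $T=\langle u^{t^i}:i\in\mathbb Z\rangle$ is finite: apply the proposition to $\Gamma=\langle u,t\rangle$, for which $\Gamma/T$ is cyclic.
\end{remark}

\section{Groups whose finitely generated subgroups are virtually abelian}\label{sec:structure}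

In the inductive step $G'$ need not be finitely generated, and all we know concerns its finitely generated subgroups. The next proposition, which involves no languages, assembles this local information. The idea is to fix a free abelian subgroup $A_0$ of maximal rank. It need not be normal, but conjugation preserves it up to finite index, which is enough to define a representation on $A_0\otimes\mathbb Q$.

\begin{proposition}\label{prop:structure}
Let $H$ be a group whose finitely generated subgroups are all virtually abelian, and suppose that, for some $k_0$, $H$ has no subgroup isomorphic to $\mathbb Z^{k_0}$. Then $H$ has characteristic subgroups $T\le C$ such that $T$ is torsion, $C/T$ is torsion-free abelian of finite rank, and $H/C$ is finite. Moreover, $|F:Z(F)|<\infty$ for every finitely generated $F\le C$.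
\end{proposition}

\begin{proof}
\emph{The subgroup $T$.} A product of normal torsion subgroups is a normal torsion subgroup, so $H$ has a largest normal torsion subgroup $T$, which is characteristic. The group $\bar H=H/T$ has no nontrivial normal torsion subgroup, since the preimage of one would be a normal torsion subgroup of $H$.

\emph{A subgroup of maximal rank.} A finitely generated subgroup of $H$ is virtually $\mathbb Z^a$ with $a<k_0$, by (G1). Finitely generated subgroups of $\bar H$ are images of these, so they have the same property. Let $h$ be the largest $a$ that occurs in $\bar H$. We claim: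
\begin{equation}\label{eq:index}
\text{if $A\le H_1\le\bar H$, $A\cong\mathbb Z^h$ and $H_1$ is finitely generated, then $|H_1:A|<\infty$.}
\end{equation}
Indeed, let $B\cong\mathbb Z^a$ have finite index in $H_1$, with $a\le h$. Then $A\cap B$ has finite index in $A$, so it has rank $h\ge a$, so it has finite index in $B$ and in $H_1$. Fix $A_0\le\bar H$ with $A_0\cong\mathbb Z^h$. For $g\in\bar H$, apply \eqref{eq:index} to $A_0$ and its conjugates in $\langle A_0,g\rangle$: the subgroups $A_0\cap g^{-1}A_0g$ and $A_0\cap gA_0g^{-1}$ have finite index in $A_0$.

\emph{The representation.} If $B$ has finite index in $A_0$ then $B\otimes\mathbb Q=A_0\otimes\mathbb Q$. The map $a\mapsto gag^{-1}$ is an isomorphism from $A_0\cap g^{-1}A_0g$ onto $A_0\cap gA_0g^{-1}$, so it extends uniquely to an automorphism $\rho(g)$ of $A_0\otimes\mathbb Q$, and $\rho(g)$ is determined by its restriction to any subgroup of finite index. The maps $\rho(gg')$ and $\rho(g)\rho(g')$ agree on the subgroup of all $a\in A_0$ with $g'ag'^{-1}\in A_0$ and $(gg')a(gg')^{-1}\in A_0$, which has finite index. So $\rho:\bar H\to GL_h(\mathbb Q)$ is a homomorphism, and $A_0\le\ker\rho$ because $A_0$ is abelian.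

By \eqref{eq:index}, $\rho(H_1)$ is finite for every finitely generated $H_1\ge A_0$, so every finitely generated subgroup of $\rho(\bar H)$ is finite. By (G7) there is a finite subgroup of $\rho(\bar H)$ of maximal order. Adjoining an element gives a finite subgroup that is not larger, so this subgroup is all of $\rho(\bar H)$. Thus $\bar C=\ker\rho$ has finite index in $\bar H$.

\emph{$\bar C$ is characteristic.} It is the set of elements that centralize some subgroup of finite index in $A_0$. If $A_1\cong\mathbb Z^h$ is another choice, then $A_0$ and $A_1$ have finite index in $\langle A_0,A_1\rangle$ by \eqref{eq:index}, so $A_0\cap A_1$ has finite index in both, and $A_1$ defines the same set. Automorphisms of $\bar H$ permute the choices.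

\emph{$\bar C$ is torsion-free abelian of rank $h$.} Let $F_1\le\bar C$ be finitely generated with $F_1\ge A_0$. Each of finitely many generators centralizes a subgroup of finite index in $A_0$. The intersection of these subgroups is central in $F_1$ and has finite index in $A_0$, hence in $F_1$. By (G2), $F_1'$ is finite. So an element of $F_1$ has finite order if and only if its image in the abelian group $F_1/F_1'$ does, and the torsion elements of $F_1$ form a subgroup. Any two elements of $\bar C$ lie in such an $F_1$, so the torsion elements of $\bar C$ form a subgroup. It is characteristic in $\bar C$, hence a normal torsion subgroup of $\bar H$, hence trivial. Then the finite group $F_1'$ is trivial, so $\bar C$ is abelian, and $\bar C/A_0$ is torsion by \eqref{eq:index}, so the rank is $h$. Let $C$ be the preimage of $\bar C$ in $H$. It is characteristic because $T$ and $\bar C$ are.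

\emph{Finitely generated subgroups of $C$.} Let $F\le C$ be finitely generated and let $B\cong\mathbb Z^a$ have finite index in $F$. The torsion group $F\cap T$ meets $B$ trivially, so $|F\cap T|\le|F:B|$. Since $C/T$ is abelian, $F'\le F\cap T$ is finite, and (G2) applies.
\end{proof}

\begin{remark}
The bound on the rank is needed. Let $H$ be the restricted direct product of infinitely many infinite dihedral groups. Its finitely generated subgroups are virtually abelian. Here $T=1$, since the conjugates of a reflection generate an infinite subgroup of the infinite dihedral group. An abelian subgroup of finite index would project into the translation subgroup of each factor, and the product of the translation subgroups has infinite index.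
\end{remark}

\section{The action on the torsion-free section}\label{sec:action}

Consider first $G=\mathbb Z[\tfrac12]\rtimes\langle t\rangle$ with $a=1\in\mathbb Z[\tfrac12]$. The triples $(k,y,y')\in\mathbb N^3$ with $y\ne0$ and $t^{-k}a^yt^ka^{-y'}=1$ are those with $y'=2^ky>0$. Every $k$ occurs, so if this set were semilinear it would contain a base $(k_0,y_0,y_0')$ together with a period $(p,y_1,y_1')$ with $p>0$. Then $2^{k_0+jp}(y_0+jy_1)=y_0'+jy_1'$ for all $j$, with $y_0>0$, and the left side grows too fast. The proposition below generalizes this. Two new difficulties appear. An eigenvalue need not be real or lie off the unit circle, so growth is replaced by linear independence of sequences. And the action is on the section $C/T$, so relations that hold modulo $T$ must be lifted to relations in $G$.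

Throughout this section $G$ is poly-$\mathcal{CF}$ and $T\le C$ are normal subgroups of $G$ such that $T$ is torsion, $C/T$ is torsion-free abelian of finite rank, and $|F:Z(F)|<\infty$ for every finitely generated $F\le C$. Let $E_0=(C/T)\otimes\mathbb Q$, a finite-dimensional rational vector space containing $C/T$, written additively. Write $\bar c$ for the image of $c\in C$. Every vector of $E_0$ has a nonzero integer multiple of the form $\bar c$. An element $t\in G$ induces the automorphism $\alpha$ of $E_0$ with $\alpha\bar c=\overline{c^t}$.

\begin{proposition}\label{prop:action}
Every $t\in G$ acts on $E_0$ as an automorphism of finite order.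
\end{proposition}

The lifting is done by a free abelian subgroup of $C$ on which conjugation by $t$ is read off from $\alpha$ for as long as the orbit stays in a lattice. This is where the hypothesis on centers is used.

\begin{lemma}\label{lem:lift}
Let $t\in G$ induce $\alpha$, let $c\in C$ with $\bar c\ne0$, let $E$ be the span of the vectors $\alpha^i\bar c$, $i\ge0$, and let $r=\dim E$. Then $\alpha E=E$, and there is $e\ge1$ such that the elements $d_i=(c^e)^{t^{i-1}}$, $1\le i\le r$, form a basis of a free abelian group $L\le C$ with the following properties. The map $l\mapsto\bar l$ is an isomorphism of $L$ onto the subgroup $\bar L$ generated by the basis $e\bar c,e\alpha\bar c,\dots,e\alpha^{r-1}\bar c$ of $E$, and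
\begin{equation}\label{eq:lift}
\text{if $l\in L$, $k\in\mathbb N$ and $\alpha^i\bar l\in\bar L$ for $0\le i\le k$, then $t^{-k}lt^k\in L$.}
\end{equation}
\end{lemma}

\begin{proof}
We have $\alpha E\subseteq E$, with equality because $\alpha$ is injective. If $\alpha^i\bar c$ is the first vector of the sequence that depends linearly on the earlier ones, these earlier ones span an $\alpha$-invariant subspace, which is $E$; so $i=r$ and $\bar c,\dots,\alpha^{r-1}\bar c$ is a basis of $E$.

Let $F=\langle c,c^t,\dots,c^{t^r}\rangle\le C$, including one more conjugate than the basis needs. Let $N_0=|F:Z(F)|$. By (G1), $Z(F)$ is finitely generated abelian; let $N_1$ be the exponent of its torsion subgroup. Then $M=\{z^{N_1}:z\in Z(F)\}$ is a torsion-free abelian group, so $M\cap T=1$ and $M\to E_0$ is injective. Put $e=N_0N_1$. For $x\in F$ we have $x^{N_0}\in Z(F)$ and so $x^e\in M$. In particular $(c^e)^{t^i}=(c^{t^i})^e\in M$ for $0\le i\le r$. Thus $L=\langle d_1,\dots,d_r\rangle$ and $L^t$ both lie in $M$. The images $\bar d_i=e\alpha^{i-1}\bar c$ are linearly independent, which gives the statements about $L$ and $\bar L$.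

For \eqref{eq:lift}, suppose inductively that $l_i=t^{-i}lt^i\in L$ for some $i<k$. Then $l_{i+1}=l_i^t$ lies in $L^t\le M$ and has image $\alpha^{i+1}\bar l\in\bar L$. Some element of $L\le M$ has the same image, and $M\to E_0$ is injective, so $l_{i+1}\in L$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:action}]
\emph{Step 1: the eigenvalues of $\alpha$ are roots of unity.} Let $\lambda\in\mathbb C$ be an eigenvalue, $\lambda\neq0$, with minimal polynomial $g$ over $\mathbb Q$. Since $g(\alpha)$ has the eigenvalue $g(\lambda)=0$, there is $c\in C$ with $0\ne\bar c\in\ker g(\alpha)$. Apply Lemma~\ref{lem:lift}. As $g$ is irreducible, $E\cong\mathbb Q[x]/(g)$ has no $\alpha$-invariant rational subspace other than $0$ and $E$, and $\alpha|_E$ has characteristic polynomial $g$.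

Let $k\in\mathbb N$. Each of $\bar L,\alpha^{-1}\bar L,\dots,\alpha^{-k}\bar L$ is generated by a basis of $E$, so a suitable nonzero multiple of $\bar c$ lies in all of them. By \eqref{eq:lift} there are $l,l'\in L$ with $l\ne1$ and $t^{-k}lt^k=l'$. To record this with nonnegative exponents we fix signs. For $\sigma,\sigma'\in\{\pm1\}^r$ let
\[
S_{\sigma,\sigma'}=\Bigl\{(k,y,y')\in\mathbb N^{1+2r}:\ y\ne0,\ \ t^{-k}\prod_id_i^{\sigma_iy_i}\;t^k\prod_id_i^{-\sigma_i'y_i'}=1\Bigr\}.
\]
Since the $d_i$ commute, the equation says that conjugation by $t^k$ takes $\prod d_i^{\sigma_iy_i}$ to $\prod d_i^{\sigma'_iy'_i}$. So the projections of these finitely many sets to the coordinate $k$ cover $\mathbb N$.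

Each $S_{\sigma,\sigma'}$ is semilinear. Replace the two occurrences of $k$ by independent variables $k_1,k_2$ and drop the condition $y\ne0$; the solution set in $\mathbb N^{2+2r}$ is semilinear by Lemma~\ref{lem:slice}. Intersect it with the linear set $\{k_1=k_2\}$ and with $\{y\ne0\}$, which is the union of the $r$ linear sets $\{y_i\ge1\}$, and project away $k_2$.

One of the sets has infinite projection to $k$, so it contains a linear set with a base $(k_0,y_0,y_0')$, where $y_0\ne0$, and a period $(p,y_1,y_1')$ with $p>0$. Let $l_0,l_1,l_0',l_1'\in\bar L$ be the vectors whose coordinates in the basis $\bar d_i$ are those of $y_0,y_1$ with signs $\sigma$ and of $y_0',y_1'$ with signs $\sigma'$. Then $l_0\ne0$, and passing to images in $E$,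
\[
\alpha^{k_0+jp}(l_0+jl_1)=l_0'+jl_1'\qquad(j\in\mathbb N).
\]
Let $\psi\ne0$ be a linear functional on $E\otimes\mathbb C$ with $\psi\alpha=\lambda\psi$. The set $\{l\in E:\psi(l)=0\}$ is an $\alpha$-invariant rational subspace, and it is not $E$ because $E$ spans $E\otimes\mathbb C$. So it is $0$, and $\psi(l_0)\ne0$. Put $\xi=\lambda^p$, $a=\lambda^{k_0}\psi(l_0)\ne0$ and $b=\lambda^{k_0}\psi(l_1)$. Applying $\psi$ gives
\[
\xi^j(a+bj)=\psi(l_0')+j\psi(l_1')\qquad(j\in\mathbb N).
\]
Take the difference $f(j+1)-f(j)$ twice. The right side becomes $0$. One difference turns $\xi^j(a+bj)$ into $\xi^j(a^*+b^*j)$ with $a^*=(\xi-1)a+\xi b$ and $b^*=(\xi-1)b$, and $(a,b)\mapsto(a^*,b^*)$ is invertible if $\xi\ne1$. In that case $\xi^j(a^{**}+b^{**}j)=0$ for all $j$ with $\xi\neq0$ forces $a^{**}=b^{**}=0$, hence $a=0$, a contradiction. So $\lambda^p=1$.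

\emph{Step 2: there is no unipotent part.} By Step~1 some power $\beta=\alpha^q$, $q\ge1$, has all eigenvalues equal to $1$. Suppose $\beta\ne1$. Let $m\ge2$ be least with $(\beta-1)^m=0$, and choose $v_0$ with $(\beta-1)^{m-1}v_0\ne0$. A nonzero multiple of $(\beta-1)^{m-2}v_0$ has the form $v=\bar c$, and $(\beta-1)^2v=0\ne(\beta-1)v$. Apply Lemma~\ref{lem:lift} with $y=t^q$ and $\beta$ in place of $t$ and $\alpha$. The vector $v$ is not an eigenvector of $\beta$, since the only eigenvalue is $1$; so $r\ge2$, and $d_1$ and $d_2=d_1^y$ lie in $L$. Let $z=[d_1,y]=d_1^{-1}d_2\in L$. It commutes with $d_1$, and $\bar z=e(\beta-1)v\ne0$, so $z$ has infinite order. Also $\beta\bar z=\bar z\in\bar L$, so by \eqref{eq:lift} the element $z^y$ lies in $L$; it has the same image as $z$, hence $z^y=z$. This contradicts Lemma~\ref{lem:heis}. So $\alpha^q=1$.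
\end{proof}

\section{Proofs of the main results}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A finitely generated virtually abelian group is poly-$\mathcal{CF}$ by (G1) and Proposition~\ref{prop:counter}. For the converse let $G$ be solvable and poly-$\mathcal{CF}$, of derived length $d$. We use induction on $d$; for $d\le1$ the group is abelian. Let $d\ge2$.

\emph{The series.} Every finitely generated subgroup of $G'$ is poly-$\mathcal{CF}$ by Lemma~\ref{lem:subgroups} and has derived length less than $d$, so it is virtually abelian. By Proposition~\ref{prop:rank}, $G$ has no subgroup $\mathbb Z^{k_0}$ for large $k_0$. Proposition~\ref{prop:structure} for $H=G'$ gives $T\le C\le G'$, characteristic in $G'$ and therefore normal in $G$, with $G'/C$ finite and with the properties assumed in Section~\ref{sec:action}.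

\emph{Reduction to class $2$ modulo $T$.} The group $G/C$ is finitely generated with finite derived subgroup $G'/C$. By (G2) its center $G_1/C$ has finite index, so $G_1$ is finitely generated and $G_1'\le C$. As $C/T$ is abelian, $C$ acts trivially on $E_0=(C/T)\otimes\mathbb Q$, so the image of $G_1$ in $GL(E_0)$ is a quotient of $G_1/C$, a finitely generated abelian group. By Proposition~\ref{prop:action} the image is torsion, hence finite. This is the reason for passing to $G_1$ first: finite order of each element yields a finite image at once when the image is abelian. Let $G_2$ be the kernel of $G_1\to GL(E_0)$. It has finite index in $G$ and contains $C$. Since $C/T$ embeds in $E_0$, we have $[C,G_2]\le T$, and also $G_2'\le C$. So $G_2/T$ is nilpotent of class at most $2$. It is finitely generated by (G1), hence polycyclic by (G3).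

\emph{Removing $T$.} The group $G_2$ is poly-$\mathcal{CF}$ by Lemma~\ref{lem:subgroups}, and $T$ is a solvable normal torsion subgroup with polycyclic quotient. By Proposition~\ref{prop:torsion}, $T$ is finite. Then $G_2$ is virtually polycyclic by (G4) and residually finite by (G5). For each $1\ne x\in T$ choose a normal subgroup of finite index in $G_2$ not containing $x$, and let $G_3$ be the intersection of these finitely many subgroups (with $G_3=G_2$ if $T=1$). Then $G_3\cap T=1$, so $G_3$ embeds in $G_2/T$ and is nilpotent of class at most $2$. It has finite index in $G$, so it is poly-$\mathcal{CF}$, and by Corollary~\ref{cor:class2} it is virtually abelian. Hence so is $G$.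
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $G$ is virtually $\mathbb Z^k$ with $k\le n$, Proposition~\ref{prop:counter} writes $W(G,X)$ as an intersection of $n$ deterministic one-counter languages. Conversely, let $G$ be $n$-$\mathcal{CF}$. A solvable subgroup of finite index is finitely generated and poly-$\mathcal{CF}$ by (G1) and Lemma~\ref{lem:subgroups}, hence virtually abelian by Theorem~\ref{thm:A}. So $G$ is virtually $\mathbb Z^k$ for some $k$, and $k\le n$ by Proposition~\ref{prop:rank}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(i) By the Tits alternative \cite{Tits}, a finitely generated linear group over a field with no nonabelian free subgroup is virtually solvable. By Theorem~\ref{thm:B}, such a group is $n$-$\mathcal{CF}$ for some $n$ if and only if it is virtually $\mathbb Z^k$ for some $k$, which by (G1) means virtually abelian.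

(ii) By Lemma~\ref{lem:subgroups} and Theorem~\ref{thm:A}, all finitely generated subgroups of $H$ are virtually abelian, and by Proposition~\ref{prop:rank}, $H$ has no subgroup $\mathbb Z^{k_0}$ for large $k_0$. Apply Proposition~\ref{prop:structure}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brough}
Tara Brough, \emph{Groups with poly-context-free word problem}, arXiv:1104.1806 (2011).

\bibitem{Ginsburg}
Ginsburg, \emph{The Mathematical Theory of Context-Free Languages}.

\bibitem{GS}
Ginsburg and Spanier, \emph{Bounded ALGOL-like languages}, Trans. AMS 113 (1964).

\bibitem{Tits}
J.~Tits, \emph{Free subgroups in linear groups}, 1972.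

\end{thebibliography}
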